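# Commutators and products of ideals in von Neumann algebras

## 1. The guess $[M,IJ]=[I,J]$ and four tests

Let $M$ be a von Neumann algebra. For linear subspaces $X,Y\subseteq M$ we write $[X,Y]$ for the linear span of the commutators $[x,y]=xy-yx$ with $x\in X$, $y\in Y$. Ideals are two-sided and need not be norm-closed; in $\mathcal B(H)$ the finite-rank operators and the Schatten classes are typical examples. For ideals $I,J$ the product $IJ$ is the ideal spanned by the products $xy$ with $x\in I$, $y\in J$.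

Out of $I$ and $J$ one can make two subspaces of commutators: multiply first and take commutators with everything, giving $[M,IJ]$, or take commutators of one ideal against the other, giving $[I,J]$. Are they equal? For ideals of $\mathcal B(H)$, with $H$ separable and infinite-dimensional, they are, by a result of Dykema, Figiel, Weiss and Wodzicki. Hannes Thiel's "Lie ideals in properly infinite C*-algebras" (arXiv:2412.16087, 2024) asks the question for all von Neumann algebras. The first guess is "yes, always", and these notes prove that it is right.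

**Theorem 1.** Let $M$ be a von Neumann algebra and let $I,J\subseteq M$ be two-sided ideals (not necessarily norm-closed). Then $[M,IJ]=[I,J]$.

One inclusion is pure algebra. For $m\in M$, $x\in I$, $y\in J$,
$$[m,xy]=[mx,y]+[ym,x], \tag{1}$$
because the right side is $mxy-ymx+ymx-xym$. Hence $[M,IJ]\subseteq[I,J]$ in any algebra. All the work is in the other inclusion. We try it on four cases.

**Test 1: trivial cases.** If $M$ is abelian, both sides are $0$. If $I=M$, then $IJ=J$ and both sides are $[M,J]$. In particular $M_n(\mathbb C)$, whose only ideals are $0$ and itself, tells us nothing.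

**Test 2: centrally generated ideals.** Let $I=aM$ and $J=bM$ with $a,b$ in the center. Then $IJ=abM$ and $[am,bn]=ab[m,n]=[m,abn]$. A central weight moves freely from one entry of a commutator to the other.

**Test 3: finite-rank operators.** Let $M=\mathcal B(H)$ and let $I=J=IJ$ be the finite-rank operators. Every element of $[M,IJ]$ has finite rank and trace $0$. Conversely, a finite-rank operator of trace $0$ lies in $pMp\cong M_n(\mathbb C)$ for a finite-rank projection $p$, and there it is a combination of $e_{ij}=[e_{ii},e_{ij}]$ ($i\ne j$) and $e_{ii}-e_{jj}=[e_{ij},e_{ji}]$, which are commutators of finite-rank operators. So both sides are the trace-zero finite-rank operators.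

**Test 4: weighted shifts.** Let $M=\mathcal B(\ell^2)$, $x=\sum_na_ne_{n,n+1}\in I$ and $y=\sum_nb_ne_{n+1,n}\in J$ with bounded weights. With $s=\sum_ne_{n,n+1}$ and $k=s^*xy=\sum_na_nb_ne_{n+1,n}\in IJ$,
$$[x,y]=\sum_na_nb_n(e_{nn}-e_{n+1,n+1})=[s,k]\in[M,IJ].$$

Test 3 shows that trace is the thing to watch in finite corners. Test 4 shows that the weights of $x$ and $y$ can be put together when they sit on matching projections. For general $x,y$ the spectral projections of $x$ and $y$ are unrelated, and $[x,y]$ must still be written with *finitely many* commutators.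

## 2. Comparison, traces, ideals, and an embedding lemma

Let $Z$ be the center of $M$, $c(e)$ the central support of a projection $e$, $\ell(a)$ the range projection of $a$, and $\sim,\precsim$ Murray–von Neumann equivalence and subequivalence; $\ell(a)\sim\ell(a^*)$. If operators $a_i$ have pairwise orthogonal ranges, pairwise orthogonal domains and bounded norms, then $\sum a_i$ converges strongly and has norm $\sup\|a_i\|$. Infinite sums below are of this kind, or norm-convergent.

Put $e^{\oplus n}=e\otimes1_n\in M_n(M)$ and view $M$ as the corner $M\otimes e_{11}$ of $M_n(M)$. Then $e\precsim f^{\oplus n}$ means that there are $w_1,\dots,w_n\in fMe$ with $\sum_iw_i^*w_i=e$; the $w_i$ are contractions. (They form the column of a partial isometry.) For instance, in $\mathcal B(H)$ with $f$ of finite rank this says $\operatorname{rank}e\le n\operatorname{rank}f$.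

The following facts are in Kadison–Ringrose II, Ch. 6 and 8, and Takesaki I, Ch. V.

**Fact 2 (comparison).** For projections $e,f$ there is a largest central projection $z_0$ with $z_0e\precsim z_0f$, and then $(1-z_0)f\precsim(1-z_0)e$.

The comparison theorem gives some central $z$ with $ze\precsim zf$ and $(1-z)f\precsim(1-z)e$. The set of central $z$ with $ze\precsim zf$ is closed under central subprojections and orthogonal sums. Let $z_0$ be the sum of a maximal orthogonal family in it; if $z$ is in the set, so is $z(1-z_0)$, which is $0$ by maximality. So $z_0$ is the largest element, it dominates the $z$ of the comparison theorem, and the second relation follows.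

We also use $e\vee f-f\sim e-e\wedge f$. It gives $e\vee f\precsim e\oplus f$, and by iteration: if $e_1,e_2,e_3\precsim g$, then $e_1\vee e_2\vee e_3\precsim g^{\oplus3}$.

**Fact 3 (finite projections).** Finite joins of finite projections, and sums of finite projections with orthogonal central supports, are finite; hence $f^{\oplus n}$ is finite if $f$ is, and $e\precsim f^{\oplus n}$ then implies that $e$ is finite. If $R$ is finite, $\rho,\rho'\le R$ and $\rho\sim\rho'$, then $R-\rho\sim R-\rho'$.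

**Fact 4 (properly infinite projections).** For a projection $e$ there is a largest central $z$ with $ze$ finite, and $(1-z)e$ is properly infinite or $0$. A properly infinite $e$ is a sum of countably many orthogonal projections each $\sim e$; also $e=e'+e''$ with $e'\sim e''\sim e$. If $e$ is finite, $f$ properly infinite and $c(e)\le c(f)$, then $e\precsim f$.

The last statement follows from Fact 2: $(1-z_0)f\precsim(1-z_0)e$ is finite, so $(1-z_0)f=0$, hence $(1-z_0)c(f)=0$ and $(1-z_0)e=0$.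

**Fact 5 (center-valued trace).** If $Q$ is finite, $QMQ$ has center $ZQ$ and a faithful normal $Z$-linear contractive center-valued trace $t_Q$. The element $t_Q(a)$ lies in the norm-closed convex hull of $\{uau^*:u\in QMQ\text{ unitary}\}$. Projections in $QMQ$ with equal $t_Q$ are equivalent.

For $M=M_n(A)$ with $A$ abelian and $Q=1$, the trace is $t(a)=\frac1n\sum_ia_{ii}\otimes1$.

**Lemma 6 (ideals).** Let $I,J$ be ideals of $M$.

(a) $I$ is self-adjoint and spanned by its positive elements $I_+$.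

(b) If $0\le a\le b\in I$, then $a\in I$.

(c) If $b\in I_+$ and $G\in M$, then $b^{1/2}Gb^{1/2}\in I$.

(d) $IJ=JI$.

*Proof.* (a) If $a=u|a|\in I$, then $|a|=u^*a\in I$ and $a^*=|a|u^*\in I$. For self-adjoint $a\in I$, the parts $a_\pm$ are $\pm a$ times spectral projections. (b) There is $c\in M$ with $a^{1/2}=cb^{1/2}$, so $a=cbc^*\in I$. (c) Write $G$ as a combination of four positive $G_i$ and use $b^{1/2}G_ib^{1/2}\le\|G_i\|b$ and (b). (d) By (a), $IJ=(IJ)^*=J^*I^*=JI$. $\square$

From now on $K:=IJ=JI$ and $L:=[M,K]$. By (1), Lemma 6(a) and bilinearity, Theorem 1 follows once we show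
$$[x,y]\in L\qquad\text{for } x\in I_+,\ y\in J_+,\ \|x\|,\|y\|\le1. \tag{2}$$

**Definition (null elements).** An element $a\in M$ is *null* if $a\in QMQ$ and $t_Q(a)=0$ for some finite projection $Q$. We write $a\approx b$ if $a-b$ is null.

In $\mathcal B(H)$ the null elements are the trace-zero finite-rank operators of Test 3.

**Lemma 7.** (a) If $a\in QMQ\cap Q'MQ'$ with $Q,Q'$ finite, then $t_Q(a)=0$ if and only if $t_{Q'}(a)=0$.

(b) Null elements form a $Z$-module.

(c) If $a,b\in QMQ$ with $Q$ finite, then $[a,b]$ is null.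

(d) If $a\in QMQ$ with $Q$ finite, and $z_ia$ is null for orthogonal central projections $z_i$ with $\sum z_iQ=Q$, then $a$ is null.

*Proof.* (a) Let first $Q\le P$ with $P$ finite, and write $t_Q(a)=\zeta Q$ with $\zeta\in Zc(Q)$. Unitaries of $QMQ$ extend to $PMP$ by adding $P-Q$, so the convex-hull property gives $t_P(a)=t_P(t_Q(a))=\zeta t_P(Q)$. For a central projection $z$, faithfulness shows that $zt_P(Q)=t_P(zQ)=0$ iff $zQ=0$. So $t_P(Q)$ has support $c(Q)P$, and since $\zeta=\zeta c(Q)$, we get $t_P(a)=0$ iff $\zeta P=0$. Now $\zeta P=0$ implies $\zeta Q=0$; and $\zeta Q=0$ implies $\zeta=\zeta c(Q)=0$. Hence $t_P(a)=0$ iff $t_Q(a)=0$. For two projections $Q,Q'$ apply this twice with $P=Q\vee Q'$. (b) Put two null elements in one corner using the join of their projections, and use $Z$-linearity. (c) is the trace property. (d) $z_it_Q(a)=t_Q(z_ia)=0$ for all $i$, so $t_Q(a)=0$. $\square$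

The last tool embeds a whole increasing sequence of projections compatibly. It is used four times.

**Lemma 8 (embedding).** Let $(q_k)_{k\ge1}$ be orthogonal projections, $Q_k=\sum_{j\le k}q_j$, let $\zeta_1\ge\zeta_2\ge\cdots$ be central projections, and let $R_k$ be finite projections with $\zeta_{k+1}R_k\le R_{k+1}$ and $\zeta_kQ_k\precsim\zeta_kR_k$. Then there is a partial isometry $W$ with $W^*W=\sum\zeta_kq_k$ and $W\zeta_kq_kW^*\le\zeta_kR_k$ for all $k$.

*Proof.* We construct inductively $w_k$ with $w_k^*w_k=\zeta_kq_k$, $w_kw_k^*\le\zeta_kR_k$ and mutually orthogonal ranges; then $W=\sum w_k$ works. Let $w_j$, $j<k$, be given, and put $\rho=\zeta_k\sum_{j<k}w_jw_j^*$. For $j<k$, chaining the hypothesis gives $\zeta_kR_j\le\zeta_kR_{j+1}\le\dots\le\zeta_kR_k$, so $\rho\le\zeta_kR_k$. Also $\rho\sim\zeta_kQ_{k-1}$, via $\zeta_k\sum_{j<k}w_j$. Choose $v$ with $v^*v=\zeta_kQ_k$, $vv^*\le\zeta_kR_k$, and put $\rho'=v\zeta_kQ_{k-1}v^*\sim\rho$. By Fact 3,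
$$\zeta_kR_k-\rho\sim\zeta_kR_k-\rho'\ge v\zeta_kq_kv^*\sim\zeta_kq_k .$$
So there is $w_k$ with $w_k^*w_k=\zeta_kq_k$ and $w_kw_k^*\le\zeta_kR_k-\rho$. As $w_kw_k^*\le\zeta_k$ is orthogonal to $\zeta_k\sum_{j<k}w_jw_j^*$, its range is orthogonal to those of $w_j$, $j<k$. $\square$

## 3. Spectral projections that are infinite

Fix $x,y$ as in (2). We split each into a part with finite spectral projections and a part controlled by properly infinite ones, and dispose of every commutator involving an infinite part.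

**Step 1: cutting $x$.** The purpose is to write $x=x_f+x_i$ in $I_+$, with $x_f$ of finite type and $x_i$ below an element $d\in I$ built from properly infinite projections.

Let $E_k=1_{(2^{-k},\infty)}(x)$ for $k\ge0$; $E_0=0$ as $\|x\|\le1$. Put $\hat x=\sum_{k\ge1}2^{-k}E_k$. On the spectral subspace of $x$ for $(2^{-k},2^{1-k}]$ we have $\hat x=\sum_{j\ge k}2^{-j}=2^{1-k}$, so
$$x\le\hat x\le2x. \tag{3}$$
Let $c_k$ be the largest central projection with $c_kE_k$ finite. Then $1=c_0\ge c_1\ge\cdots$; put $c_\infty=\bigwedge c_k$ and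
$$x_f=c_\infty x+\sum_{k\ge1}(c_{k-1}-c_k)xE_{k-1},\quad x_i=\sum_{k\ge1}(c_{k-1}-c_k)x(1-E_{k-1}),\quad d=\sum_{j\ge1}2^{-j}D_j,\quad D_j=(1-c_j)E_j .$$
Then $x=x_f+x_i$; each part is $x$ times a projection commuting with $x$, so both lie in $I_+$ and have norm at most $1$.

Every $1_{(2^{-j},\infty)}(x_f)$ is finite: on $c_{k-1}-c_k$ it equals $E_{\min(j,k-1)}\le E_{k-1}$, which is finite there, and on $c_\infty$ it equals $E_j$, which is finite there.

The $D_j$ increase and are properly infinite or $0$ (Fact 4). Since $d\le\hat x\le2x$, we have $d\in I$. Finally $x_i\le d$. On $c_\infty$ both vanish. On $c_{k-1}-c_k$ we have $D_j=0$ for $j<k$ and $D_j=E_j$ for $j\ge k$, so $d=\sum_{j\ge k}2^{-j}E_j$; on the spectral subspace of $(2^{-j},2^{1-j}]$ with $j\ge k$ this is $2^{1-j}\ge x$, while $x_i=0$ on $E_{k-1}$.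

In the same way $y=y_f+y_i$ with $y_i\le d'=\sum_l2^{-l}D'_l\in J$. For a feeling: in $\mathcal B(H)$, if $x$ is compact then $x_i=0$; if not, and $k$ is the first index with $E_k$ of infinite rank, then $x_f=xE_{k-1}$ has finite rank.

**Step 2: $[x_i,y_i]\in L$.** Here both factors sit under properly infinite projections, and we use an infinite repetition.

Let $p$ be the largest central projection that is properly infinite or $0$. As $1-p$ is finite, $(1-p)D_j$ is finite, hence $0$; so $d\in pM$, and likewise $d'\in pM$. If $p=0$ there is nothing to prove. Otherwise choose $s_n\in pM$ $(n\ge0)$ with $s_n^*s_n=p$ and $\sum s_ns_n^*=p$, and put $\varphi(a)=\sum_ns_nas_n^*$, a normal unital $*$-endomorphism of $pM$.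

We claim that $\varphi(d)\in I$. First we construct orthogonal $G_j\le D_j$ with $G_j\sim D_j$ and $D_j-\sum_{i\le j}G_i\sim D_j$. Start with $D_0=0$. Given $G_1,\dots,G_j$, put
$$H=D_{j+1}-\sum_{i\le j}G_i=(D_{j+1}-D_j)+\Big(D_j-\sum_{i\le j}G_i\Big)\sim(D_{j+1}-D_j)+D_j=D_{j+1}.$$
$H$ is properly infinite or $0$; split $H=G_{j+1}+G'$ with $G_{j+1}\sim G'\sim H$. Then $G_{j+1}$ is orthogonal to the earlier $G_i$, and $D_{j+1}-\sum_{i\le j+1}G_i=G'\sim D_{j+1}$.

Next, $\varphi(D_j)\sim D_j$, since both are countable orthogonal sums of projections $\sim D_j$ (or $0$). Summing by parts, $\varphi(d)=\sum_j2^{1-j}\varphi(D_j-D_{j-1})$. As $\varphi(D_j-D_{j-1})\le\varphi(D_j)\sim G_j$, choose $u_j$ with $u_j^*u_j=\varphi(D_j-D_{j-1})$, $u_ju_j^*\le G_j$, and put $U=\sum u_j$. Then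
$$\varphi(d)=2U^*\Big(\sum_j2^{-j}G_j\Big)U,\qquad\sum_j2^{-j}G_j\le d\in I,$$
which proves the claim.

Since $x_i\le d$, we get $\varphi(x_i)\in I$, and similarly $\varphi(y_i)\in J$. So $\varphi(a)\in K$ for $a=x_iy_i$ and for $a=y_ix_i$. For such $a$ we have $a=s_0^*\varphi(a)s_0\in K$. With $\sigma=\sum s_{n+1}s_n^*$ we have $\sigma^*\sigma=p$ and $\sigma\varphi(a)\sigma^*=\sum_{n\ge1}s_nas_n^*=\varphi(a)-s_0as_0^*$. Hence
$$a=[s_0^*,s_0a]+s_0as_0^*=[s_0^*,s_0a]+[\sigma^*,\sigma\varphi(a)]\in L. \tag{4}$$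
So $x_iy_i$ and $y_ix_i$ lie in $L$ individually.

**Step 3: $[x_f,y_i]$ and $[x_i,y_f]$ are in $L$.** Here the infinite factor acts like a central weight, as in Test 2. Since $IJ=JI$, it suffices to treat $x=x_f$ and $y=y_i\le d'$.

Put $w_l=c(D'_l)-c(D'_{l-1})$ with $D'_0=0$, and $g=\sum_{l\ge1}2^{1-l}w_l\in Z$. On $w_l$ we have $D'_j=0$ for $j<l$, so $d'=\sum_{j\ge l}2^{-j}D'_j\le2^{1-l}$ there; on $1-\sum w_l$, $d'=0$. Therefore $w_ly\le2^{1-l}$ and $y=gy'$ with $y'=\sum_l2^{l-1}w_ly\in M$. As $g$ is central, $[x,y]=[xg,y']$, and it suffices that $xg\in K$.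

Let $e_k=1_{(2^{-k},2^{1-k}]}(x)$, $k\ge1$; these are finite and add up to the support $s(x)$. The projection $D'_lw_l$ is properly infinite (or $0$) with central support $w_l$, so it is a sum of orthogonal $H_{l,k}\sim D'_lw_l$ $(k\ge1)$, and $e_kw_l\precsim H_{l,k}$ by Fact 4. Summing over $k$, we get $v_l$ with $v_l^*v_l=s(x)w_l$ and $v_lv_l^*\le D'_lw_l$. With $v=\sum v_l$,
$$xg=x\,v^*\Big(\sum_l2^{1-l}v_lv_l^*\Big)v,\qquad\sum_l2^{1-l}v_lv_l^*\le2\sum_l2^{-l}w_lD'_l\le2d'\in J,$$
so $xg\in IJ=K$.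

**It remains to treat $[x_f,y_f]$.** We write $x,y$ for $x_f,y_f$ from now on, so all the projections $E_k=1_{(2^{-k},\infty)}(x)$ and $F_l=1_{(2^{-l},\infty)}(y)$ are finite, with $E_0=F_0=0$. As in (3), with $\hat x=\sum_{k\ge1}2^{-k}E_k$ and $\hat y=\sum_{l\ge1}2^{-l}F_l$, we have $x\le\hat x\le2x$ and $y\le\hat y\le2y$.

## 4. Charging each pair of spectral layers to the smaller one

By (3), $x=x'\hat x$ with $0\le x'\le1$ a Borel function of $x$; likewise $y=y'\hat y$. So
$$x=\sum_{k\ge1}2^{-k}X_k,\quad X_k=E_kx';\qquad y=\sum_{l\ge1}2^{-l}Y_l,\quad Y_l=F_ly',$$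
with self-adjoint contractions $X_k,Y_l$. Thus $[x,y]=\sum2^{-k-l}[X_k,Y_l]$ in norm. The products $X_kY_l$ and $Y_lX_k$ have range and domain in the join of $E_k$ and $\ell(Y_lE_k)\precsim E_k$, so the commutator lives in a corner of size at most "twice $E_k$", and symmetrically at most "twice $F_l$". To land in $K=IJ$, we charge it to the smaller one. "Smaller" depends on the point of the center, so let $z_{kl}$ $(k,l\ge0)$ be the largest central projection with $z_{kl}E_k\precsim z_{kl}F_l$. By Fact 2 and monotonicity of $E_k,F_l$: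

(i) $z_{kl}E_k\precsim z_{kl}F_l$;

(ii) $(1-z_{kl})F_l\precsim(1-z_{kl})E_k$;

(iii) $z_{kl}\le z_{k,l+1}$ and $z_{k+1,l}\le z_{kl}$.

Split
$$[x,y]=\sum_{k,l\ge1}2^{-k-l}z_{kl}[X_k,Y_l]+\sum_{k,l\ge1}2^{-k-l}(1-z_{kl})[X_k,Y_l].$$
The family $z'_{lk}=1-z_{kl}$ satisfies (i)–(iii) with $(x,E,k)$ and $(y,F,l)$ interchanged: (i) and (ii) swap, and (iii) is reversed by complementation. Since $IJ=JI$, the second sum is, up to sign, of the first type. So (2) follows from:

**Proposition 9.** For any central projections $(z_{kl})_{k,l\ge0}$ with (i)–(iii), $T:=\sum_{k,l\ge1}2^{-k-l}z_{kl}[X_k,Y_l]\in L$.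

We reduce Proposition 9 to a statement in which $x$ and $y$ no longer appear.

**Proposition 10.** Let $K$ be an ideal of $M$, $(q_n)_{n\ge1}$ orthogonal finite projections, $Q_n=\sum_{j\le n}q_j$ ($Q_0=0$), $\tau_n\in Z_+$ with $\tau_{n+1}\le\frac12\tau_n$, and $V=\sum\tau_nq_n\in K$. Let $T_n\in Q_nMQ_n$ be null with $T_n=\tau_nU_n$, $U_n\in M$, $\|U_n\|\le2$. Then $T=\sum_nT_n\in[M,K]$.

The rest of this section derives Proposition 9 from Proposition 10.

**Step 1: the weights $\tau_k$ and the summands $T_k$.** We collect, for fixed $k$, everything charged to $E_k$. Put $z_{k,-1}=0$, $\varepsilon_{kl}=z_{kl}-z_{k,l-1}$ $(l\ge0)$, $z_{k\infty}=\bigvee_lz_{kl}=\sum_l\varepsilon_{kl}$, and for $k\ge1$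
$$g_k=\sum_{l\ge0}2^{1-l}\varepsilon_{kl}\in Z_+,\quad\tau_k=2^{-k}g_k,\quad y_k=\sum_{l\ge1}2^{-l}z_{kl}Y_l,\quad T_k=2^{-k}[X_k,y_k].$$
Then $T=\sum_{k\ge1}T_k$, and $\|\tau_k\|\le2^{1-k}$.

*Example.* In $\mathcal B(\ell^2)$ with $z_{kl}$ chosen largest, $z_{kl}=1$ if $\operatorname{rank}E_k\le\operatorname{rank}F_l$ and $0$ otherwise; $g_k=2^{1-l}$ for the least $l$ with $z_{kl}=1$. For $x=\operatorname{diag}(2^{-i})_{i\ge0}$ and $y=\operatorname{diag}(4^{-i})_{i\ge0}$ we have $\operatorname{rank}E_k=k$ and $\operatorname{rank}F_l=\lceil l/2\rceil$, so for $k\ge1$ the least $l$ is $2k-1$, $g_k=2^{2-2k}$ and $\tau_k=4\cdot8^{-k}$. The product of the $k$-th eigenvalues of $x$ and $y$ is $8^{1-k}=2\tau_k$. So $\tau_k$ plays the role of that product.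

*We have $\tau_{k+1}\le\frac12\tau_k$*, that is, $g_{k+1}\le g_k$. Indeed on $\varepsilon_{k+1,l}$ we have $g_{k+1}=2^{1-l}$, and $\varepsilon_{k+1,l}\le z_{k+1,l}\le z_{kl}$, where $g_k\ge2^{1-l}$.

*We have $T_k=\tau_kU_k$ with $\|U_k\|\le2$.* By (i) with $l=0$, $\varepsilon_{k0}E_k=z_{k0}E_k=0$, so $\varepsilon_{k0}X_k=0$. For $l\ge1$, $\varepsilon_{kl}y_k=\varepsilon_{kl}\sum_{j\ge l}2^{-j}Y_j$ has norm $\le2^{1-l}$, and $(1-z_{k\infty})y_k=0$. So $\eta_k=\sum_{l\ge1}2^{l-1}\varepsilon_{kl}y_k$ has norm $\le1$ and $g_k\eta_k=\sum_{l\ge1}\varepsilon_{kl}y_k=y_k-\varepsilon_{k0}y_k$. Since $[X_k,\varepsilon_{k0}y_k]=0$, the element $U_k=[X_k,\eta_k]$ works.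

**Step 2: increasing corners $Q_k$.** We need an increasing sequence of finite projections with $T_k\in Q_kMQ_k$ whose size is controlled by $E_k$. Put
$$\Phi_k=\sum_{l\ge1}\varepsilon_{kl}F_{l-1},\qquad Q_k^\circ=z_{k\infty}E_k\vee\Phi_k\vee\ell(y_kE_k),\qquad Q_0=0,\quad Q_k=Q_k^\circ+(1-z_{k\infty})Q_{k-1}.$$
All three projections in $Q_k^\circ$ lie under $z_{k\infty}$. The terms $E_k$ and $\ell(y_kE_k)$ carry $T_k$. The term $\Phi_k$ is there to make the sequence increase, as we now see.

*$Q_{k-1}\le Q_k$.* For $k=1$ this is trivial. Let $k\ge2$. On $1-z_{k\infty}$ the two agree. As $z_{k\infty}\le z_{k-1,\infty}$, we have $z_{k\infty}Q_{k-1}=z_{k\infty}Q_{k-1}^\circ$, and we check that each of the three parts of $z_{k\infty}Q^\circ_{k-1}$ lies under $Q_k^\circ$. First, $z_{k\infty}E_{k-1}\le z_{k\infty}E_k$. Second, $\varepsilon_{kl}\le z_{k-1,l}=\sum_{l'\le l}\varepsilon_{k-1,l'}$, so $\varepsilon_{kl}\Phi_{k-1}=\varepsilon_{kl}\sum_{1\le l'\le l}\varepsilon_{k-1,l'}F_{l'-1}\le\varepsilon_{kl}F_{l-1}$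 for $l\ge1$, and $\varepsilon_{k0}\Phi_{k-1}=0$; hence $z_{k\infty}\Phi_{k-1}\le\Phi_k$. Third,
$$z_{k\infty}(y_{k-1}-y_k)=\sum_{l\ge1}2^{-l}z_{k\infty}(z_{k-1,l}-z_{kl})Y_l,\qquad z_{k\infty}(1-z_{kl})F_l=\sum_{l'>l}\varepsilon_{kl'}F_l\le\sum_{l'>l}\varepsilon_{kl'}F_{l'-1}\le\Phi_k ,$$
so $z_{k\infty}(y_{k-1}-y_k)$ has range under $\Phi_k$. Therefore the range of
$$z_{k\infty}y_{k-1}E_{k-1}=z_{k\infty}(y_{k-1}-y_k)E_{k-1}+z_{k\infty}y_kE_kE_{k-1}$$
lies under $\Phi_k\vee\ell(y_kE_k)$.

*$Q_k\precsim E_k^{\oplus3}$; in particular $Q_k$ is finite.* For $l\ge1$, $\varepsilon_{kl}\le1-z_{k,l-1}$, so (ii) gives $\varepsilon_{kl}F_{l-1}\precsim\varepsilon_{kl}E_k$; summing over $l$, $\Phi_k\precsim z_{k\infty}E_k$. Also $\ell(y_kE_k)\sim\ell(E_ky_k)\le z_{k\infty}E_k$. Hence $Q_k^\circ\precsim(z_{k\infty}E_k)^{\oplus3}$. On $1-z_{k\infty}$ use induction and $E_{k-1}\le E_k$.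

*$T_k\in Q_kMQ_k$ is null.* The range of $X_ky_k$ lies under $z_{k\infty}E_k\le Q_k$, and that of $(X_ky_k)^*=y_kE_kX_k$ under $\ell(y_kE_k)\le Q_k$. So $X_ky_k$ and $y_kX_k$ lie in $Q_kMQ_k$, and since $z_{k\infty}X_k\in Q_kMQ_k$, we get $T_k=2^{-k}[z_{k\infty}X_k,Q_ky_kQ_k]$, a commutator in $Q_kMQ_k$. Use Lemma 7(c).

**Step 3: $V=\sum_k\tau_kq_k\in K$, where $q_k=Q_k-Q_{k-1}$.** This is where the charging pays off: we must show that $V$ is controlled by a product of an element of $I$ and an element of $J$.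

Apply Lemma 8 in $M_3(M)$ with $\zeta_k=1$ and $R_k=E_k^{\oplus3}$. It gives a column $W=(w_1,w_2,w_3)^t$ with $W^*W=\sum q_k$ and $Wq_kW^*\le E_k^{\oplus3}$. So
$$V=W^*\Big(\sum_k\tau_kWq_kW^*\Big)W\le\sum_{i=1}^3w_i^*hw_i,\qquad h=\sum_k\tau_kE_k .$$
With $e_j=E_j-E_{j-1}$ and $\sum_{k\ge j}\tau_k\le2\tau_j$,
$$h=\sum_j\Big(\sum_{k\ge j}\tau_k\Big)e_j\le2\sum_j\tau_je_j=2\Big(\sum_j2^{-j}e_j\Big)\Big(\sum_jg_je_j\Big). \tag{5}$$
The first factor is $\le x$, as $e_j$ is the spectral projection of $x$ for $(2^{-j},2^{1-j}]$; so it is in $I$.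

For the second factor apply Lemma 8 in $M$ with $e_j,E_j$ in place of $q_j,Q_j$, with $\zeta_j=z_{j\infty}$, and with $R_j=\sum_{l\ge0}\varepsilon_{jl}F_l$. These $R_j$ are finite; by (i), $\varepsilon_{jl}E_j\precsim\varepsilon_{jl}F_l$, so $\zeta_jE_j\precsim R_j$; and $\varepsilon_{j+1,l}\le z_{jl}=\sum_{l'\le l}\varepsilon_{jl'}$ gives $\varepsilon_{j+1,l}R_j\le\varepsilon_{j+1,l}F_l$, so $\zeta_{j+1}R_j\le R_{j+1}$. We obtain a new partial isometry $W$ such that the orthogonal projections $\rho_j=Wz_{j\infty}e_jW^*$ satisfy $\varepsilon_{jl}\rho_j\le F_l$; in particular $\varepsilon_{j0}\rho_j=0$. For each $l$, $\sum_j\varepsilon_{jl}\rho_j$ is therefore a projection below $F_l$. As $g_j=g_jz_{j\infty}$,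
$$\sum_jg_je_j=W^*\Big(\sum_jg_j\rho_j\Big)W,\qquad\sum_jg_j\rho_j=\sum_{l\ge1}2^{1-l}\sum_j\varepsilon_{jl}\rho_j\le\sum_{l\ge1}2^{1-l}F_l=2\hat y\le4y .$$
So $\sum_jg_je_j\in J$. By (5), $h\in IJ=K$, and so $V\in K$.

All hypotheses of Proposition 10 are now verified, and Proposition 9 follows from it. What remains is Proposition 10.

## 5. Nested corners, and trace that has to travel

It is natural to write each $T_n$ as a bounded number of commutators in its own corner, as in Test 3. Suppose $T_n=\sum_{i\le N}[f_{n,i},\tau_nh_{n,i}]$ with bounded $f_{n,i},h_{n,i}\in Q_nMQ_n$. The corners $Q_n$ are nested. So $\sum_nf_{n,i}$ need not converge, and $[\sum_nf_{n,i},\sum_m\tau_mh_{m,i}]$ would contain the cross terms $[f_{n,i},\tau_mh_{m,i}]$ with $n\ne m$. We are left with infinitely many commutators, while $[M,K]$ allows only finitely many. If the corners were orthogonal, the cross terms would vanish.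

That suggests cutting $T$ into the blocks $q_iTq_j$. We shall see that the off-diagonal part is a single commutator $[D,Y]$ with $Y\in K$. The diagonal blocks $B_n=q_nTq_n$ do live in orthogonal corners. But they are not null: $T_n$ may have positive trace in $q_1$ and negative trace in $q_n$. So trace must be moved between corners until every corner has trace $0$. If $w^*w=e$, $ww^*=f$ and $b\in Z$, then
$$[w^*,bw]=be-bf$$
moves trace from $e$ to $f$.

The plain way is to carry the accumulated trace of $B_1+\dots+B_{n-1}$ from $q_{n-1}$ to $q_n$, one step at a time. This fails when some $q_n$ is too small.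

**Example 11.** Let $M=\mathcal B(H)$, $\tau_n=2^{-n}$, $\operatorname{rank}q_{2m}=4^m$ for $m\ge1$, and $\operatorname{rank}q_n=1$ for odd $n$. Let $K$ be the ideal generated by $V=\sum2^{-n}q_n$; it consists of compact operators. For $m\ge1$ choose $p_m\le q_{2m+2}$ of rank $4^m$, put $T_{2m+2}=\tau_{2m+2}(q_{2m}-p_m)$, where $\tau_{2m+2}=4^{-m-1}$, and put all other $T_n=0$. The hypotheses of Proposition 10 hold, and $T$ is block diagonal. Here $B_2=4^{-2}q_2$ has trace $\frac14$; for $m\ge2$, $B_{2m}=4^{-m-1}q_{2m}-4^{-m}p_{m-1}$ has trace $\frac14-\frac14=0$; and $B_n=0$ for odd $n$. So the accumulated trace is $\frac14$ at every step from $q_2$ on. Moving it into the rank-one corner $q_{2m+1}$ puts $\frac14q_{2m+1}$ there. The operators carrying these transfers therefore have blocks of norm at least $\frac14$ for all $m$, their sum is not compact, and it is not in $K$. On the other hand, jumping directly from $q_{2m}$ into $q_{2m+2}$ is cheap: trace $\frac14$ spread over rank $4^m$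 has coefficient $4^{-m-1}=\tau_{2m+2}$.

In general, the trace that must pass index $n$ is at most a constant times $\tau_n$ times the trace of $Q_{n-1}$, because only the $T_k$ with $k\ge n$ connect $Q_{n-1}$ with the rest; this is made precise in (11) and (12). It can be carried with coefficient $O(\tau_n)$ if the receiving corner is at least as large as a fixed fraction of $Q_{n-1}$. So we select the indices at which the newly added part is as large as what was there before, and we merge everything in between. In a non-factor the selection has to be made separately over each part of the center. That is the plan of Sections 7–9. First comes the tool that finishes the job once all corners have trace $0$.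

## 6. Trace-zero elements of finite algebras, with norm bounds

**Lemma 12.** Let $N$ be a finite von Neumann algebra with center-valued trace $t$, and $a\in N$ with $t(a)=0$. Then $a=\sum_{i=1}^{10}[f_i,h_i]$ with $f_i,h_i\in N$, $\|f_i\|\le1$, $\|h_i\|\le4\|a\|$.

The number of commutators and the norm bounds do not depend on $N$. This uniformity is what allows us to add over infinitely many orthogonal corners. By splitting into real and imaginary parts and scaling, it suffices to write self-adjoint $a$ with $\|a\|\le1$, $t(a)=0$ as a sum of five commutators with $\|f_i\|\le1$, $\|h_i\|\le4$. As $N$ is a direct sum of algebras of types I$_n$ ($1\le n<\infty$) and II$_1$, and the bounds are uniform, we may treat these types separately.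

**Step 1: diagonal matrices.** *Let $A$ be an abelian von Neumann algebra, $\alpha_i=\alpha_i^*\in A$, $\|\alpha_i\|\le1$, $\sum_{i=1}^n\alpha_i=0$. Then $\operatorname{diag}(\alpha_i)=[f,h]$ in $M_n(A)$ with $\|f\|,\|h\|\le1$.* The trick is that of Test 4, with partial sums as weights; we first arrange that these partial sums are small.

Any $s\in[-1,1]^n$ with $\sum s_i=0$ can be permuted so that all partial sums lie in $[-1,1]$. Indeed, if the current partial sum is $>0$, the remaining entries have negative sum, so choose a remaining entry $\le0$; otherwise their sum is $\ge0$, so choose one $\ge0$. In both cases the new partial sum stays in $[-1,1]$. For each permutation $\pi$ the set of $s$ for which $\pi$ works is closed; making these finitely many sets disjoint gives a finite Borel partition of $\{s\in[-1,1]^n:\sum s_i=0\}$. By the joint Borel functional calculus of $(\alpha_1,\dots,\alpha_n)$ we get projections $p_\pi\in A$ with sum $1$ such that, after conjugation by the unitary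 $\sum_\pi p_\pi v_\pi$ ($v_\pi$ permutation matrices), the partial sums $\sigma_j=\sum_{i\le j}\alpha_i$ satisfy $\|\sigma_j\|\le1$ and $\sigma_n=0$. Conjugation does not affect the statement. Now
$$\operatorname{diag}(\alpha_i)=\sum_{j<n}\sigma_j(e_{jj}-e_{j+1,j+1})=[f,h],\qquad f=\sum_{j<n}e_{j,j+1},\quad h=\sum_{j<n}\sigma_je_{j+1,j}.$$

**Step 2: type I$_n$.** Let $N=M_n(A)$ with $A$ abelian, so $Z(N)\cong A$. The purpose is to diagonalize: *every self-adjoint $b\in N$ is unitarily equivalent to a diagonal matrix.* We use induction on $n$, the case $n=1$ being trivial.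

Let $n\ge2$. The set $\{\beta\in Z(N)_{sa}:\beta\le b\}$ is bounded above and directed, because the maximum of two members, formed on central pieces, is a member. So it has a largest element $\beta_1$. Let $p$ be the kernel projection of $b-\beta_1\ge0$. We claim that $c(p)=1$. Suppose $z=1-c(p)\ne0$. Then $zp=0$, so the projections $q_\delta=z1_{[0,\delta)}(b-\beta_1)$ decrease to $0$ as $\delta\downarrow0$, and $t(q_\delta)\to0$ strongly. Any projection $q\in N$ contains an abelian projection with central support $c(q)$, which is equivalent to $c(q)e_{11}$; so $t(q)\ge\frac1nc(q)$. Hence $c(q_\delta)\to0$, and $z':=z-c(q_\delta)\ne0$ for some $\delta>0$. Since $z'q_\delta=0$, we have $z'(b-\beta_1)\ge\delta z'$. Then $\beta_1+\delta z'\le b$ contradicts maximality. So $c(p)=1$.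

Thus $p$ contains an abelian projection $e$ with $c(e)=1$, and $be=\beta_1e=eb$. We have $e\sim e_{11}$ and, by Fact 3, $1-e\sim1-e_{11}$, so $(1-e)N(1-e)$ is of type I$_{n-1}$ with center $Z(N)(1-e)$. By induction applied to $b(1-e)$ we get orthogonal abelian projections $e=e^{(1)},\dots,e^{(n)}$ with central support $1$, sum $1$, and $be^{(j)}=\beta_je^{(j)}$ with $\beta_j\in Z(N)$. As $e^{(j)}\sim e_{jj}$, a unitary conjugates $e^{(j)}$ to $e_{jj}$ for all $j$, and $b$ to a diagonal matrix.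

For our $a$, the condition $t(a)=0$ says that the diagonal entries after conjugation sum to $0$. By Step 1, $a$ is a single commutator with $\|f\|,\|h\|\le1$.

**Step 3: type II$_1$, one improvement.** In type II$_1$ we diagonalize approximately and make the error smaller by a factor of four. *Let $N$ be of type II$_1$, $b=b^*\in N$, $t(b)=0$. Then $b=[f,h]+b'$ with $b'=b'^*$, $t(b')=0$, $\|f\|\le1$, $\|h\|\le2\|b\|$, $\|b'\|\le\frac14\|b\|$.*

We may assume $\|b\|=1$. Let $n=16$ and $\varepsilon=\frac1{16}$. Choose spectral projections $e_1,\dots,e_m$ of $b$ with sum $1$ and numbers $-1\le c_1<\dots<c_m\le1$ such that $b''=\sum c_ie_i$ satisfies $\|b-b''\|\le\varepsilon$. Let $(e_{ij})$ be $n\times n$ matrix units in $N$ with $\sum e_{ii}=1$. (A doubly indexed $e_{ij}$ is a matrix unit, a singly indexed $e_i$ a spectral projection.)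

*A scale of diagonal projections.* By repeated halving choose increasing projections $p_\delta\le e_{11}$, $\delta\in[0,1]$ dyadic, with $p_0=0$, $p_1=e_{11}$, $t(p_\delta)=\delta/n$. Let $A\subseteq e_{11}Ne_{11}$ be the abelian von Neumann algebra generated by $Z(N)e_{11}$ and all $p_\delta$. For $s=(j+\delta)/n$, $0\le j<n$, put
$$P_s=\sum_{i\le j}e_{ii}+e_{j+1,1}p_\delta e_{1,j+1};$$
the two expressions for $s=(j+1)/n$ agree. The set $D$ of such $s$ is dense in $[0,1]$, $P_s$ increases with $s$, and $t(P_s)=s$. For $\zeta\in Z(N)$ with $0\le\zeta\le1$ put $P_\zeta=\bigvee_{s\in D}1_{[s,1]}(\zeta)P_s$. For a finite set $0=s_0<\dots<s_r=1$ in $D$, and $s_{r+1}=\infty$, the join over this set is $\sum_i1_{[s_i,s_{i+1})}(\zeta)P_{s_i}$. Its trace $\sum_is_i1_{[s_i,s_{i+1})}(\zeta)$ tends to $\zeta$ in norm as the mesh tends to $0$, and $P_\zeta$ is the strong limit of these increasing joins. Hence $P_\zeta$ is diagonal with entries in $A$, $t(P_\zeta)=\zeta$, $P_\zeta$ increases with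 $\zeta$, $P_0=0$ and $P_1=1$.

*Summing the diagonal.* Let $\nu(a)=\sum_je_{1j}ae_{j1}$. Then $\nu(P_s)=je_{11}+p_\delta$ for $s=(j+\delta)/n$, so $\|\nu(P_s)-nse_{11}\|=\|p_\delta-\delta e_{11}\|\le1$. Applying this on each central piece of the finite joins and passing to the strong limit, $\|\nu(P_\zeta)-n\zeta e_{11}\|\le1$.

*Conjugating $b''$ onto the diagonal.* Let $\zeta_i=t(e_1+\dots+e_i)$, $\zeta_0=0$. Since $t(P_{\zeta_i}-P_{\zeta_{i-1}})=t(e_i)$, there is a unitary $u$ with $ue_iu^*=P_{\zeta_i}-P_{\zeta_{i-1}}$ for all $i$. Summation by parts gives $ub''u^*=c_m-\sum_{i<m}(c_{i+1}-c_i)P_{\zeta_i}$, which is diagonal over $A$. Put $\omega=\nu(ub''u^*)\in A$. Then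
$$\|\omega-n\,t(b'')e_{11}\|\le\sum_{i<m}(c_{i+1}-c_i)\le2,\qquad\|t(b'')\|=\|t(b''-b)\|\le\varepsilon ,$$
so $\|\omega/n\|\le\varepsilon+\frac2n=\frac3{16}$. Hence $a''=ub''u^*-\sum_je_{j1}(\omega/n)e_{1j}$ is self-adjoint and diagonal over $A$, its entries sum to $0$, and its norm is $\le2$. By Step 1 (scaled), $a''=[f_0,h_0]$ with $\|f_0\|\le1$, $\|h_0\|\le2$. So $b=u^*[f_0,h_0]u+b'$, where
$$b'=b-u^*a''u=(b-b'')+u^*\Big(\sum_je_{j1}(\omega/n)e_{1j}\Big)u$$
is self-adjoint with $t(b')=0$ and $\|b'\|\le\frac1{16}+\frac3{16}=\frac14$.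

**Step 4: moving to a half-size corner.** Iterating Step 3 in place would give infinitely many commutators in the same algebra. So we move the error to a fresh orthogonal corner each time. If $w_1^*w_1+w_2^*w_2=p$ (orthogonal projections with sum $p$), $w_1w_1^*=w_2w_2^*=q$, and $c=c^*\in pNp$, put $b=w_1cw_1^*+w_2cw_2^*\in qNq$. Then
$$c-b=[w_1^*,w_1c]+[w_2^*,w_2c],\qquad\|b\|\le2\|c\|,\qquad t(b)=t(c). \tag{6}$$

**Step 5: type II$_1$, conclusion.** Choose orthogonal $p_1,p_2,\dots$ with $t(p_k)=2^{-k}$. By (6) with $p=1$, $q=p_1$: $a=b_1+{}$two commutators, $\|b_1\|\le2$, and the entries in those commutators have norm $\le1$. Given $b_k=b_k^*\in p_kNp_k$ with $t(b_k)=0$ (equivalently, by Lemma 7(a), trace $0$ in $p_kNp_k$), apply Step 3 in $p_kNp_k$: $b_k=[f_k,h_k]+b'_k$ with $\|f_k\|\le1$, $\|h_k\|\le2\|b_k\|$, $\|b'_k\|\le\frac14\|b_k\|$. Then move $b'_k$ as in (6) by partial isometries $v_k,v'_k$ from $p_k$ to $p_{k+1}$. We obtain $b_{k+1}$ with $\|b_{k+1}\|\le\frac12\|b_k\|$.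 The factor $\frac14$ beats the factor $2$. Telescoping,
$$b_1=\sum_k(b_k-b_{k+1})=\Big[\sum f_k,\sum h_k\Big]+[v^*,v\beta]+[v'^*,v'\beta],\quad v=\sum v_k,\ v'=\sum v'_k,\ \beta=\sum b'_k .$$
Here $v,v'$ are partial isometries, because initial projections (under $p_k$) and final projections ($p_{k+1}$) are orthogonal for different $k$, and $v_k\beta v_j^*=0$ for $j\ne k$, and likewise for $v'$. In total there are $2+1+2=5$ commutators, with $\|f\|\le1$ and $\|h\|\le4$ (note $\|\sum h_k\|\le2\sup\|b_k\|\le4$). $\square$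

## 7. The off-diagonal blocks form one commutator

We start the proof of Proposition 10. Let $Q_\infty=\sum q_n$; then $T=Q_\infty TQ_\infty$. For $i\le j$ we have $\tau_j\le2^{-(j-i)}\tau_i$ in the commutative algebra $Z$, so we can write $\tau_j=\kappa_{ij}\tau_i$ with $\kappa_{ij}=\kappa_{ji}\in Z_+$, $\|\kappa_{ij}\|\le2^{-|i-j|}$. Taking square roots, $\tau_{\max(i,j)}=\tau_i^{1/2}\kappa_{ij}^{1/2}\tau_j^{1/2}$.

**Step 1: a criterion for membership in $K$.** We show that block matrices of the right size lie in $K$, even with linear growth away from the diagonal.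

**Lemma 13.** If $C_{ij}\in q_iMq_j$ and $\|C_{ij}\|\le C(1+|i-j|)$, there is $\Sigma\in K$ with $\Sigma=Q_\infty\Sigma Q_\infty$ and $q_i\Sigma q_j=\tau_{\max(i,j)}C_{ij}$ for all $i,j$.

*Proof.* For $r\in\mathbb Z$ the operator $G_r=\sum_{j-i=r}\kappa_{ij}^{1/2}C_{ij}$ has orthogonal ranges and domains in its summands, so $\|G_r\|\le C(1+|r|)2^{-|r|/2}$, and $G=\sum_rG_r\in M$. Put $\Sigma=V^{1/2}GV^{1/2}$, which is in $K$ by Lemma 6(c). As $V^{1/2}q_i=\tau_i^{1/2}q_i$, the blocks are as stated. $\square$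

**Step 2: the blocks of $T$.** As $T_n\in Q_nMQ_n$, only $n\ge\max(i,j)$ contribute to $q_iTq_j$:
$$q_iTq_j=\sum_{n\ge\max(i,j)}\tau_nq_iU_nq_j=\tau_{\max(i,j)}B_{ij},\qquad B_{ij}\in q_iMq_j,\quad\|B_{ij}\|\le\sum_{r\ge0}2^{-r}\cdot2=4. \tag{7}$$
An element of $Q_\infty MQ_\infty$ is determined by its blocks. So Lemma 13 gives $T\in K$ and
$$\delta(T):=\sum_nB_n\in K,\qquad B_n:=q_nTq_n=\tau_nB_{nn}.$$

**Step 3: dividing by differences.** If $D=\sum d_nq_n$ with scalars $d_n$, then $[D,Y]$ has blocks $(d_i-d_j)q_iYq_j$. We want bounded $d_n$ such that $|d_i-d_j|^{-1}$ is bounded by a function of $|i-j|$ of the growth that Lemma 13 tolerates. Take $d_n=e^{2\pi in\sqrt2}$. For an integer $r\ge1$ and $s$ the integer nearest to $r\sqrt2$,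
$$|r\sqrt2-s|\,|r\sqrt2+s|=|2r^2-s^2|\ge1,\qquad|r\sqrt2+s|\le2\sqrt2\,r+\tfrac12\le4r .$$
So the distance from $r\sqrt2$ to $\mathbb Z$ is at least $\frac1{4r}$. As $|\sin\pi\theta|$ is at least twice the distance from $\theta$ to $\mathbb Z$, $|d_i-d_j|=2|\sin(\pi(i-j)\sqrt2)|\ge\frac1{|i-j|}$ for $i\ne j$. By Lemma 13 with $C_{ij}=(d_i-d_j)^{-1}B_{ij}$ for $i\ne j$ and $C_{ii}=0$, there is $Y\in K$, $Y=Q_\infty YQ_\infty$, with $q_iYq_j=(d_i-d_j)^{-1}q_iTq_j$ $(i\ne j)$ and $q_iYq_i=0$. Comparing blocks,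
$$T-\delta(T)=[D,Y]\in[M,K].$$

So Proposition 10 is reduced to $\delta(T)\in[M,K]$.

## 8. Leading indices and their corners

**Step 1: selecting indices over the center.** In a factor the selection is: $n_1$ is the first $n$ with $Q_n\ne0$, and $n_{i+1}$ is the first $n>n_i$ with $Q_{n_i}\precsim Q_n-Q_{n_i}$. In general, let $\theta_n$ be the central projection on which $n$ is selected, built as follows.

For $1\le m<n$ let $u_{mn}$ be the largest central projection with $u_{mn}Q_m\precsim u_{mn}(Q_n-Q_m)$; then $(1-u_{mn})(Q_n-Q_m)\precsim(1-u_{mn})Q_m$. Define recursively, for $n\ge1$,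
$$\lambda_{0n}=\prod_{1\le j<n}(1-\theta_j),\quad\lambda_{mn}=\theta_m\prod_{m<j<n}(1-\theta_j)\ (1\le m<n),\quad\theta_n=\lambda_{0n}c(Q_n)+\sum_{1\le m<n}\lambda_{mn}u_{mn}.$$
For fixed $n$ the $\lambda_{mn}$, $0\le m<n$, are orthogonal with sum $1$: $\lambda_{mn}$ is the part where $m$ is the last selected index before $n$, and $\lambda_{0n}$ the part where there is none. Hence $\lambda_{0n}\theta_n=\lambda_{0n}c(Q_n)$ and $\lambda_{mn}\theta_n=\lambda_{mn}u_{mn}$. Inductively $\theta_n\le c(Q_n)$, since $\lambda_{mn}\le\theta_m\le c(Q_m)\le c(Q_n)$.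

For $1\le m<n$ put $\pi_{mn}:=\lambda_{mn}\theta_n=\lambda_{mn}u_{mn}$, the part where $m,n$ are consecutive selected indices, and $\Lambda_m:=\bigwedge_{n>m}\lambda_{mn}$, the part where $m$ is the last one of all. The following hold.

(a) $\lambda_{0n}Q_{n-1}=0$. For $n=1$ this is $Q_0=0$; and $\lambda_{0,n+1}=\lambda_{0n}(1-\theta_n)=\lambda_{0n}(1-c(Q_n))$ kills $Q_n$.

(b) $\lambda_{m,n+1}(Q_n-Q_m)\precsim\lambda_{m,n+1}Q_m$ for $1\le m<n$, because $\lambda_{m,n+1}=\lambda_{mn}(1-\theta_n)=\lambda_{mn}(1-u_{mn})$. Also $\lambda_{m,m+1}=\theta_m$.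

(c) $\pi_{mn}Q_m\precsim\pi_{mn}(Q_n-Q_m)$ for $1\le m<n$, because $\pi_{mn}\le u_{mn}$.

(d) $\theta_m=\Lambda_m+\sum_{n>m}\pi_{mn}$, an orthogonal sum, since $\lambda_{mn}$ decreases in $n$ from $\lambda_{m,m+1}=\theta_m$ and $\lambda_{mn}-\lambda_{m,n+1}=\lambda_{mn}\theta_n=\pi_{mn}$.

**Step 2: the corners $r_n$.** They should be orthogonal, contain $\theta_nq_n$, and have at least half the size of $\theta_nQ_n$. Put
$$r_n=\lambda_{0n}\theta_nQ_n+\sum_{1\le m<n}\pi_{mn}(Q_n-Q_m).$$
Since $\theta_n=\lambda_{0n}\theta_n+\sum_{1\le m<n}\pi_{mn}$ and $q_n\le Q_n-Q_m$ for $m<n$, we have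
$$\theta_nq_n\le r_n\le\theta_nQ_n .$$
*The $r_n$ are orthogonal.* Let $n<n'$. For $0\le m<n$, $\lambda_{mn'}$ contains the factor $1-\theta_n$, so $\theta_n\lambda_{mn'}=0$. Hence $\theta_nr_{n'}=\sum_{n\le m<n'}\theta_n\pi_{mn'}(Q_{n'}-Q_m)$ is orthogonal to $Q_n$, and $r_nr_{n'}=r_n\theta_nr_{n'}=0$.

*The $r_n$ are large:*
$$\theta_nQ_n\precsim r_n^{\oplus2}. \tag{8}$$
On $\lambda_{0n}\theta_n$, $Q_n$ equals $r_n$; on $\pi_{mn}$, $Q_n=Q_m+(Q_n-Q_m)$ and, by (c), $\pi_{mn}Q_m\precsim\pi_{mn}(Q_n-Q_m)=\pi_{mn}r_n$.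

*The $r_n$ are compatible with $K$.* $V$ commutes with $r_n$, and $Vr_n\ge\tau_nr_n$ because $r_n\le Q_n$ and $VQ_n=\sum_{k\le n}\tau_kq_k\ge\tau_nQ_n$. So $V_r:=\sum\tau_nr_n\le V$ and $V_r\in K$. If $a_n\in r_nMr_n$ is a bounded sequence, Lemma 6(c) gives
$$\sum_n\tau_na_n=V_r^{1/2}\Big(\sum_na_n\Big)V_r^{1/2}\in K. \tag{9}$$

*Example.* In Example 11 the selected indices are $1,2,4,6,8,\dots$. Indeed $Q_1\precsim q_2$; $Q_{2m}$ has rank $>1$, so it is not $\precsim q_{2m+1}$; and for $m\ge2$, $\operatorname{rank}Q_{2m-2}=\frac{4^m-4}3+m-1\le4^m+1=\operatorname{rank}(Q_{2m}-Q_{2m-2})$. So $r_1=q_1$, $r_2=q_2$, and $r_{2m}=q_{2m-1}+q_{2m}$ for $m\ge2$: the small corners are absorbed.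

**Step 3: moving the non-selected blocks into the corners.** On the part where $n$ is not selected, we move $B_n$ back to the last selected index before $n$. For $m\ge1$ put
$$S_m=\sum_{n>m}\lambda_{m,n+1}q_n .$$
Apply Lemma 8 to the projections $q_n$, $n>m$ (with partial sums $Q_n-Q_m$), to $\zeta_n=\lambda_{m,n+1}\le\theta_m$, and to the constant sequence $R_n=\theta_mQ_m$; the subequivalence needed is (b). With (8), we get
$$S_m\precsim\theta_mQ_m\precsim r_m^{\oplus2}.$$
So $S_m$ is finite and there are $w'_m,w''_m\in r_mMS_m$ with $w_m'^*w'_m+w_m''^*w''_m=S_m$.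

The $S_m$ are mutually orthogonal, because $\lambda_{m,n+1}\lambda_{m',n+1}=0$ for $m\ne m'$. Since $\sum_{0\le m\le n}\lambda_{m,n+1}=1$, $\lambda_{n,n+1}=\theta_n$ and, by (a), $\lambda_{0,n+1}q_n=0$, we have $S:=\sum_mS_m=\sum_n(1-\theta_n)q_n$.

Put $w'=\sum w'_m$ and $w''=\sum w''_m$ (contractions), and $B=S\delta(T)=\sum_n(1-\theta_n)B_n\in K$. Each $S_m$ commutes with $B$, so $S_mBS_{m'}=0$ for $m\ne m'$, and
$$S_mB=B_{(m)}:=\sum_{n>m}\lambda_{m,n+1}B_n ,$$
where we used $\lambda_{m,n+1}(1-\theta_n)=\lambda_{m,n+1}$. As the ranges of the $w'_m$ lie under the orthogonal $r_m$, $w'^*w'+w''^*w''=S$. Hence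
$$[w'^*,w'B]+[w''^*,w''B]=B-\sum_mD_m,\qquad D_m=w'_mB_{(m)}w_m'^*+w''_mB_{(m)}w_m''^*\in r_mMr_m .$$
The left side is in $[M,K]$. Since $\delta(T)=\sum_m\theta_mB_m+B$, we have, modulo $[M,K]$,
$$\delta(T)\equiv\sum_m(\theta_mB_m+D_m),\qquad\theta_mB_m+D_m\in r_mMr_m. \tag{10}$$
Sizes: $B_{(m)}=\tau_mB'_{(m)}$ with $B'_{(m)}=\sum_{n>m}\kappa_{mn}\lambda_{m,n+1}B_{nn}$ of norm $\le\frac12\cdot4=2$. So $D_m=\tau_mD'_m$ with $D'_m\in r_mMr_m$, $\|D'_m\|\le4$. Also $D_m\approx B_{(m)}$, because the difference is, up to sign, $[w_m'^*,w'_mB_{(m)}]+[w_m''^*,w''_mB_{(m)}]$, a sum of two commutators in the corner of the finite projection $S_m\vee r_m$.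

## 9. Trace transfers between consecutive corners

**Step 1: the trace that must pass index $n$.** For $n\ge1$ let
$$A_{n-1}=\sum_{k\ge n}Q_{n-1}T_kQ_{n-1}=\tau_nA'_n,\qquad A'_n=\sum_{k\ge n}\kappa_{nk}Q_{n-1}U_kQ_{n-1},\quad\|A'_n\|\le4. \tag{11}$$
Then
$$A_{n-1}\approx\sum_{j<n}B_j. \tag{12}$$
Indeed $Q_{n-1}TQ_{n-1}=\sum_{k<n}T_k+A_{n-1}$ with $T_k$ null. And $Q_{n-1}TQ_{n-1}-\sum_{j<n}B_j=\sum_{i\ne j;\,i,j<n}[q_i,q_iTq_j]$ is null by Lemma 7(c). So the accumulated trace is of size $\tau_n$ times $Q_{n-1}$, as announced.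

**Step 2: the coefficients.** We want central $b_{mn}$ of size $\tau_n$ such that $b_{mn}r_m$ has the trace of $\pi_{mn}A_{n-1}$. Let $1\le m<n$. By (b) (trivially if $n=m+1$), $\lambda_{mn}(Q_{n-1}-Q_m)\precsim\lambda_{mn}Q_m$. So, using (8) and $\pi_{mn}\le\theta_m$,
$$\pi_{mn}Q_{n-1}\precsim(\pi_{mn}Q_m)^{\oplus2}\precsim(\pi_{mn}r_m)^{\oplus4}.$$
If $w_1,\dots,w_4$ implement this, they lie in $Q_{n-1}MQ_{n-1}$. For $t=t_{Q_{n-1}}$ we get $t(\pi_{mn}Q_{n-1})=\sum t(w_i^*w_i)=\sum t(w_iw_i^*)\le4\,t(\pi_{mn}r_m)$.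

Since $\pi_{mn}\le\theta_m\le c(Q_{n-1})$, we may write $t(\pi_{mn}r_m)=\rho Q_{n-1}$ with $\rho\in Z\pi_{mn}$, $\rho\ge\frac14\pi_{mn}$, and $t(\pi_{mn}A'_n)=\beta Q_{n-1}$ with $\beta\in Z\pi_{mn}$, $\|\beta\|\le4$. Put $b'_{mn}=\beta\rho^{-1}$ (inverse in $Z\pi_{mn}$) and $b_{mn}=\tau_nb'_{mn}$. Then $\|b'_{mn}\|\le16$, and since $t(b_{mn}r_m)=\tau_n\beta\rho^{-1}\rho Q_{n-1}=t(\pi_{mn}A_{n-1})$,
$$b_{mn}r_m\approx\pi_{mn}A_{n-1}. \tag{13}$$

**Step 3: all transfers in one commutator.** By (c), $\pi_{mn}r_m\le\pi_{mn}Q_m\precsim\pi_{mn}(Q_n-Q_m)=\pi_{mn}r_n$. Choose $w_{mn}$ with $w_{mn}^*w_{mn}=\pi_{mn}r_m$ and $w_{mn}w_{mn}^*\le\pi_{mn}r_n$. For distinct pairs $(m,n)$ the initial projections are orthogonal, by (d) for equal $m$ and by orthogonality of the $r_m$ otherwise. So are the final projections, because the $\lambda_{mn}$ are orthogonal for fixed $n$ and the $r_n$ are orthogonal. So $W=\sum_{m<n}w_{mn}$ is a partial isometry. With $b=\sum_{m<n}b_{mn}r_m$,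
$$Wb=\sum_{m<n}b_{mn}w_{mn}=\Big(\sum_n\tau_n\Big(\sum_{m<n}b'_{mn}\Big)r_n\Big)W .$$
Both equalities use $b_{mn}\in Z\pi_{mn}$: the factor $\pi_{mn}$ selects the right pair, among equal $m$ in the first and among equal $n$ in the second. By (9), $Wb\in K$; here $\|\sum_{m<n}b'_{mn}\|\le16$ by orthogonality. Therefore
$$[W^*,Wb]=\sum_{m<n}b_{mn}r_m-\sum_{m<n}b_{mn}w_{mn}w_{mn}^*\in[M,K].$$
Subtracting this from (10), $\delta(T)\equiv\sum_mX_m$ modulo $[M,K]$, where
$$X_m=\theta_mB_m+D_m-\sum_{n>m}b_{mn}r_m+\sum_{1\le l<m}b_{lm}w_{lm}w_{lm}^*\in r_mMr_m. \tag{14}$$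
In words: the corner's own block, the non-selected blocks moved into it, what it sends on, and what it receives.

The size is right: $X_m=\tau_mX'_m$ with $X'_m\in r_mMr_m$ and $\|X'_m\|\le4+4+8+16=32$. The first two bounds are (7) and $\|D'_m\|\le4$. For the third, $b_{mn}=\tau_m\kappa_{mn}b'_{mn}$ with $\|\kappa_{mn}\|\le\frac12$, and the $b'_{mn}$, $n>m$, have orthogonal supports. For the fourth, $b_{lm}=\tau_mb'_{lm}$, again with orthogonal supports. Multiplying by the support projection of $\tau_m$, we may assume that $X'_m$ is supported there.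

## 10. The books balance: each $X_m$ is null

**Step 1: cutting by central projections.** We have $X_m=\theta_mX_m$. By $\sum_{0\le l<m}\lambda_{lm}=1$ and (d), $\theta_m$ is the orthogonal sum of the central projections $\alpha\gamma$ with $\alpha\in\{\lambda_{lm}\theta_m:0\le l<m\}$ (which index came before) and $\gamma\in\{\pi_{mn}:n>m\}\cup\{\Lambda_m\}$ (which comes next). By Lemma 7(d) it suffices that each $\alpha\gamma X_m$ is null.

**Step 2: what is received.** Fix $\alpha=\lambda_{lm}\theta_m$. We show that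
$$\alpha\sum_{1\le l'<m}b_{l'm}w_{l'm}w_{l'm}^*\approx\alpha A_{m-1}\approx\alpha\sum_{j<m}B_j. \tag{15}$$
If $l\ge1$, then $\alpha=\pi_{lm}$ and the sum reduces to $b_{lm}w_{lm}w_{lm}^*\approx b_{lm}w_{lm}^*w_{lm}=b_{lm}r_l$, the difference being a commutator in the corner of the finite projection $r_l\vee r_m$; and $b_{lm}r_l\approx\pi_{lm}A_{m-1}$ by (13). If $l=0$, the sum vanishes, since $b_{l'm}\in Z\pi_{l'm}$ and $\pi_{l'm}\lambda_{0m}=0$; and $\alpha A_{m-1}=0$ by (a). The second relation in (15) is (12) with $n=m$.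

**Step 3: the case $\gamma=\pi_{mn}$.** For $m<j<n$ we have $\gamma\le\lambda_{mn}\le\lambda_{m,j+1}$, so $\gamma\lambda_{m,j+1}=\gamma$. For $j\ge n$, $\lambda_{m,j+1}$ contains the factor $1-\theta_n$ and $\gamma\le\theta_n$, so $\gamma\lambda_{m,j+1}=0$. Hence $\gamma D_m\approx\gamma B_{(m)}=\gamma\sum_{m<j<n}B_j$. By (13) and (12), $\gamma\sum_{n'>m}b_{mn'}r_m=b_{mn}r_m\approx\gamma A_{n-1}\approx\gamma\sum_{j<n}B_j$. With (15),
$$\alpha\gamma X_m\approx\alpha\gamma\Big(B_m+\sum_{m<j<n}B_j-\sum_{j<n}B_j+\sum_{j<m}B_j\Big)=0 .$$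

**Step 4: the case $\gamma=\Lambda_m$.** Now $m$ is the last selected index, nothing is sent on, and all later blocks have been moved into $r_m$. Precisely, $\Lambda_mb_{mn}=0$ for all $n>m$, and $\Lambda_m\le\lambda_{m,j+1}$ gives $\Lambda_mB_{(m)}=\Lambda_m\sum_{j>m}B_j$. With (15), $\alpha\gamma X_m\approx\alpha\gamma\sum_{j\ge1}B_j=\alpha\gamma\,\delta(T)$.

It remains to see that $\Lambda_m\delta(T)$ is null. The projection $P=\Lambda_mQ_\infty=\Lambda_mQ_m+\Lambda_mS_m$ is finite, since $Q_m$ and $S_m$ are. The element $\Lambda_mT\in PMP$ is the norm-convergent sum of the null elements $\Lambda_mT_k\in PMP$, so $t_P(\Lambda_mT)=0$. By normality and the trace property,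
$$t_P(\Lambda_m\delta(T))=\sum_jt_P(\Lambda_mq_jTq_j)=\sum_jt_P(\Lambda_mTq_j)=t_P(\Lambda_mT)=0 .$$
So $\alpha\gamma X_m$ is null also in this case, and $X_m$ is null.

**Step 5: collecting the commutators.** We have $\tau_mt_{r_m}(X'_m)=t_{r_m}(X_m)=0$, and $X'_m$ is supported on the support of $\tau_m$; so $t_{r_m}(X'_m)=0$. Lemma 12 in $r_mMr_m$ gives $X'_m=\sum_{i=1}^{10}[f_{m,i},h_{m,i}]$ with $f_{m,i},h_{m,i}\in r_mMr_m$, $\|f_{m,i}\|\le1$ and $\|h_{m,i}\|\le4\cdot32=128$. As the $r_m$ are orthogonal, there are no cross terms now, and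
$$\sum_mX_m=\sum_{i=1}^{10}\Big[\sum_mf_{m,i},\ \sum_m\tau_mh_{m,i}\Big],$$
where $\sum_m\tau_mh_{m,i}\in K$ by (9). So $\sum_mX_m\in[M,K]$, hence $\delta(T)\in[M,K]$, and by Section 7, $T\in[M,K]$. This proves Proposition 10, hence Proposition 9, hence (2) and Theorem 1. $\blacksquare$

## 11. Independence of the factorization, and universal constants

**Corollary 14.** If $I,J,I',J'$ are ideals of $M$ with $IJ=I'J'$, then $[I,J]=[I',J']$. More generally, for ideals $I_1,\dots,I_r$, $1\le s<r$ and any permutation $\pi$, $[I_{\pi(1)}\cdots I_{\pi(s)},\,I_{\pi(s+1)}\cdots I_{\pi(r)}]=[M,I_1\cdots I_r]$.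

*Proof.* By Theorem 1, $[I,J]=[M,IJ]=[M,I'J']=[I',J']$. For the second statement, apply Theorem 1 to the two ideals on the left. Their product is $I_{\pi(1)}\cdots I_{\pi(r)}=I_1\cdots I_r$, because the product of ideals is commutative by Lemma 6(d) and associative. $\square$

**Corollary 15 (universal constants).** There is $n_0\in\mathbb N$ such that for every von Neumann algebra $M$ and all $x,y\in M$ there are $m_i,a_{ij},b_{ij},c_{ij}\in M$ of norm $\le n_0$ $(1\le i,j\le n_0)$ with
$$[x,y]=\sum_{i=1}^{n_0}\Big[m_i,\ \sum_{j=1}^{n_0}a_{ij}\,x\,b_{ij}\,y\,c_{ij}\Big].$$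

*Proof.* If $x=0$ or $y=0$ the statement is trivial, and by homogeneity in $x$ and in $y$ we may assume $\|x\|=\|y\|=1$. Suppose no $n_0$ works. Then for each $n$ there are $M_n$ and $x_n,y_n\in M_n$ of norm $1$ for which $n_0=n$ fails. Let $M=\prod_nM_n$ (the $\ell^\infty$-sum), $x=(x_n)$, $y=(y_n)$, and let $I,J$ be the ideals generated by $x$ and $y$. By Theorem 1, $[x,y]\in[I,J]=[M,IJ]$, so $[x,y]$ is a finite sum of commutators $[m,k]$ with $k\in IJ$. Elements of $I$ are finite sums of terms $axb$ and elements of $J$ finite sums of terms $a'yc$, so elements of $IJ$ are finite sums of terms $axbyc$ with $a,b,c\in M$. Hence, for $n_0$ at least as large as all the numbers of terms and all the norms that occur, $[x,y]$ has a representation of the stated form (pad with zeros). Let $n\ge n_0$. The $n$-th coordinate of this representation, padded with zeros, is a representation of $[x_n,y_n]$ of the stated form with $n$ in place of $n_0$. This contradicts the choice of $(M_n,x_n,y_n)$.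 $\square$
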